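# Surfaces in a 4-manifold with $d_{\rm st}=d_{\rm sing}+1$

## 1. Two distances, and the case of singularity distance zero

Let $X$ be a smooth, compact, orientable 4-manifold, possibly with boundary. Surfaces in $X$ are connected, oriented, compact, smooth and properly embedded. Given two such surfaces, one can ask how much genus must be added temporarily to turn one into the other, or how many double points must be tolerated. We compare the two answers.

**Definition (stabilization).** A surface $\Sigma'$ is a *stabilization* of $\Sigma$ if there is an embedded solid tube $D^1\times D^2\subset X$, $D^1=[0,1]$, with $\Sigma\cap(D^1\times D^2)=\{0,1\}\times D^2$, and $\Sigma'$ is obtained from $\Sigma$ by removing these two discs, replacing them with $D^1\times S^1$, and smoothing corners. Then $\Sigma$ is a *destabilization* of $\Sigma'$.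

For example, take a round 2-sphere in $\mathbb R^3\subset\mathbb R^4$ inside a ball of $X$, and a thin tube around a diameter. Two polar discs are replaced by a cylinder, and the result is a torus. In general a stabilization lowers the Euler characteristic by $2$, so for connected oriented surfaces the genus goes up by exactly one.

**Definition (stabilization distance).** For $\Sigma,\Sigma'$ of genus $g$,
$$d_{\rm st}(\Sigma,\Sigma')=\min_{\mathbb S}\bigl|\max\{g(P_1),\dots,g(P_k)\}-g\bigr|,$$
where $\mathbb S$ is the set of sequences $\Sigma=P_1,\dots,P_k=\Sigma'$ of connected, oriented, embedded surfaces in which $P_{i+1}$ differs from $P_i$ by (i) a stabilization, (ii) a destabilization, or (iii) an ambient isotopy. If there is no such sequence, $d_{\rm st}=\infty$.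

**Definition (singularity distance).** For an immersion $f$ let ${\rm sing}(f)\subset X$ be its set of double points. Put
$$d_{\rm sing}(\Sigma,\Sigma')=\tfrac12\min_H\max_{\rho\in[0,1]}|{\rm sing}(H_\rho)|,$$
the minimum being over generic regular homotopies from $\Sigma$ to $\Sigma'$, and $d_{\rm sing}=\infty$ if there is none.

In a generic regular homotopy all double points are transverse except at finitely many times, when two sheets touch and a pair of double points is born or dies. For example, if a homotopy creates one pair of double points and later removes one pair, then $d_{\rm sing}\le1$.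

We use one known result without proof: if $\Sigma,\Sigma'$ have the same genus, then
$$d_{\rm st}(\Sigma,\Sigma')\le d_{\rm sing}(\Sigma,\Sigma')+1.\tag{1}$$

The following conjecture is the problem, taken from Oliver Singh, "Distances between surfaces in 4-manifolds", arXiv:1905.00763 (2019): *there are $X$ and regularly homotopic surfaces $\Sigma,\Sigma'\subset X$ as above for which equality holds in (1).* We prove it.

We start with the smallest value of $d_{\rm sing}$, for closed surfaces in ${\rm int}\,X$.

**Proposition 1.1.** If $d_{\rm sing}(\Sigma,\Sigma')=0$, then $d_{\rm st}(\Sigma,\Sigma')=0$. In particular equality in (1) never holds at $d_{\rm sing}=0$.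

**Proof.** A homotopy realizing the minimum consists of injective immersions of a compact surface, so it is an isotopy of embeddings. By the isotopy extension theorem it is induced by an ambient isotopy. The sequence $P_1=\Sigma$, $P_2=\Sigma'$ with one move (iii) has maximal genus $g$. $\square$

What changes at $d_{\rm sing}=1$? By (1), $d_{\rm st}\le 2$, and equality holds exactly when no sequence through surfaces of genus $\le g+1$ leads from $\Sigma$ to $\Sigma'$. So we want an invariant of genus-$g$ surfaces that changes under some homotopy with a single pair of double points, but takes the same value on any two genus-$g$ destabilizations of one genus-$(g+1)$ surface.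

**Theorem 1.** Let $S$ be a closed oriented surface of genus $g\ge1$, $A=\pi_1(S)$, and let $a\in A$ satisfy

- (A1) $[a]\ne0\in H_1(S;\mathbb F_2)$;
- (A2) for $n\ne0$, $a^n$ is not freely homotopic to a simple closed curve in $S$.

Then there are a compact oriented smooth 4-manifold $X\simeq S\cup_a(S^1\times S^1)$ (first factor glued along $a$) and closed, connected, oriented, regularly homotopic genus-$g$ surfaces $\Sigma,\Sigma'\subset{\rm int}\,X$ with
$$d_{\rm sing}(\Sigma,\Sigma')=1,\qquad d_{\rm st}(\Sigma,\Sigma')=2=d_{\rm sing}(\Sigma,\Sigma')+1.$$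

**Theorem 2.** For every $g\ge1$ there are $X$ and $2^g$ closed genus-$g$ surfaces in $X$, any two distinct ones of which satisfy $d_{\rm sing}=1$ and $d_{\rm st}=2$.

An element $a$ as in Theorem 1 exists for every $g\ge1$. With standard generators $x_1,y_1,\dots,x_g,y_g$, take $a=x_1^3$. Then (A1) holds since $3$ is odd. For $n\ne0$ the class $[a^n]=3n[x_1]\in H_1(S;\mathbb Z)$ is non-zero and divisible by $3$, whereas a simple closed curve has zero or primitive class; so (A2) holds. The element $a=x_1$ would violate (A2). Thus Theorem 1 proves the conjecture.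

## 2. Linking numbers in a cover, and tubes that lift

**Conventions.** Chains and intersection numbers are mod 2 unless stated otherwise. $A\cdot B\in\mathbb F_2$ is defined for compact chains of complementary dimension with $\partial A\cap B=\emptyset=A\cap\partial B$. It is bilinear and unchanged under homotopies that preserve these two conditions. In a 4-manifold, if $\dim E+\dim B=5$ and $\partial E\cap\partial B=\emptyset$, then
$$\partial E\cdot B=E\cdot\partial B,\tag{2}$$
because after a perturbation $E\cap B$ is a compact 1-chain with boundary $(\partial E\cap B)+(E\cap\partial B)$. For example, let $E$ be the unit ball of $\mathbb R^3\times0\subset\mathbb R^4$ and $B=\{(x,0,0,w):0\le x\le2,\ |w|\le1\}$. Then $\partial E$ meets $B$ only at $(1,0,0,0)$, and $\partial B$ meets $E$ only at the origin, on the edge $x=0$.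

From now on all surfaces are closed and lie in ${\rm int}\,X$. Ambient isotopies need not fix $\partial X$. Compressing a collar of $\partial X$ disjoint from the surfaces, we can take all tubes in ${\rm int}\,X$.

Let $\widehat X\to X$ be a regular cover with deck group $F$. If an embedded surface $P$ has a lift $P_0\subset\widehat X$ (that is, its inclusion lifts), then $\omega P_0\cap P_0=\emptyset$ for $1\neq\omega\in F$: a common point would be $\omega p=p'$ with $p,p'\in P_0$ over the same point of $P$, so $p=p'$ and $\omega$ would fix a point. Fix a 1-cycle $s_\partial\subset\partial\widehat X$. If $\gamma_0$ is a 1-cycle on $P_0$ and $C$ is a compact 2-chain with $\partial C=\gamma_0+s_\partial$, the number $C\cdot\omega P_0$ is defined for $\omega\ne1$, since $\omega P_0$ misses $P_0\supset\gamma_0$ and misses $\partial\widehat X$. It measures how $\gamma_0$ links the other translates of $P_0$.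

By hand: let $X=S^1\times D^3$, $\widehat X=\mathbb R\times D^3$, $s_\partial=0$, and let $P$ lie in $I\times D^3$ with $I$ a short arc. Then $\gamma_0$ bounds a chain in a lift of $I\times D^3$, which no other translate of $P_0$ enters. All these numbers are $0$.

Here is the easy case of the lower bound: the intermediate surface $T$ lifts, together with both tubes.

**Lemma 2.1.** Suppose the mod 2 intersection pairing on $H_2(\widehat X;\mathbb F_2)$ vanishes. Let $T\subset X$ be an embedded surface with a lift $T_0$. Let $P,P'$ be destabilizations of $T$ with tubes $U,U'$, and suppose that they have lifts $P_0,P'_0$ obtained from $T_0$ by surgery along lifts $U_0,U_0'$ of the tubes. Let $\gamma_0\subset P_0\cap T_0$ and $\gamma'_0\subset P'_0\cap T_0$ be 1-cycles, $\gamma_0$ missing all translates of $U_0$ and $\gamma_0'$ all translates of $U'_0$, which are homologous in $T_0$. If $\partial C=\gamma_0+s_\partial$ and $\partial C'=\gamma_0'+s_\partial$, then $C\cdot\omega P_0=C'\cdot\omega P'_0$ for all $\omega\ne1$ in $F$.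

**Proof.** First we replace $P_0$ by $T_0$. As mod 2 chains $\omega(P_0+T_0)=\partial(\omega U_0)$, and $\omega U_0$ misses $\partial C=\gamma_0+s_\partial$. By (2), $C\cdot\omega P_0+C\cdot\omega T_0=C\cdot\partial(\omega U_0)=\partial C\cdot\omega U_0=0$. In the same way $C'\cdot\omega P_0'=C'\cdot\omega T_0$.

Now both numbers refer to $T_0$, and we compare $C$ with $C'$. Let $B\subset T_0$ be a 2-chain with $\partial B=\gamma_0+\gamma'_0$. It misses $\omega T_0$. So $C\cdot\omega T_0+C'\cdot\omega T_0=(C+C'+B)\cdot\omega T_0$, where $C+C'+B$ is a 2-cycle. This is $0$ by the hypothesis on the pairing. $\square$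

What changes in general? A tube may start on $P_0$ and end on a different translate $\omega P_0$. Then $T$ contains loops that do not lift to loops, there is no $T_0$, and the first step of the proof has nothing to compare with. Most of the work below concerns such tubes. First we need a manifold in which linking numbers can change.

## 3. A self-plumbing with two pairs of Whitney arcs

Fix $S$ and $a$ as in Theorem 1. Fix $s\in H_1(S;\mathbb Z)$, the class of one of the standard simple closed curves $x_i,y_i$, with $s\cdot[a]$ odd. It exists because $[a]\ne0$ mod 2 and the intersection form is non-degenerate; $s$ is primitive. Condition (A2) is used only in the following form.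

**Lemma 3.1 (A2′).** If $\theta:P\to S$ is a homotopy equivalence of closed surfaces and $\ell\subset P$ is a simple closed curve with $\theta(\ell)$ freely homotopic to $a^n$, then $n=0$ and $\ell$ bounds a disc in $P$.

**Proof.** By the Dehn–Nielsen–Baer theorem $\theta$ is homotopic to a diffeomorphism. So $a^n$ is freely homotopic to a simple closed curve, and $n=0$ by (A2). Then $\ell$ is a null-homotopic simple closed curve, hence bounds a disc. $\square$

**Step 1: two pairs of arcs that differ by $a$.** Let $B\subset S$ be a disc, used as base "point", containing four points $x_\pm,y_\pm$ and disjoint embedded arcs $\alpha$ from $x_+$ to $x_-$ and $\beta$ from $y_+$ to $y_-$. (The subscripts $\pm$ distinguish these points from the generators $x_i,y_i$.) Choose an isotopy $\psi_\rho$ of $S$, $\psi_0={\rm id}$, that first moves $x_-$ once around a loop $\delta_x$ representing $a$ in the complement of the other three points, fixing those, and then moves $y_-$ once around a loop $\delta_y$ representing $a$ in the complement of the other three points, fixing those. Since a germ of orientation-preserving diffeomorphism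 fixing a point is isotopic to the identity germ, we can arrange that $\psi_1$ is the identity near the four points. Put $\alpha'=\psi_1(\alpha)$, $\beta'=\psi_1(\beta)$. These are disjoint embedded arcs, equal to $\alpha,\beta$ near their endpoints. In the square $(\text{arc parameter},\rho)\mapsto\psi_\rho(\alpha)$ one vertical edge is constant at $x_+$ and the other runs along $\delta_x$. So $\alpha'\simeq\alpha\delta_x$ rel endpoints, and likewise $\beta'\simeq\beta\delta_y$. Hence $\alpha'\alpha^{-1}$ and $\beta'\beta^{-1}$ both represent $a$. (Crossings of $\alpha$ with $\alpha'$ or $\beta'$ do not matter.)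

**Step 2: the plumbing.** Choose small disjoint oriented charts $D_{x_\pm},D_{y_\pm}$, each identified with the unit disc $D^2\subset\mathbb C$, such that $\alpha,\alpha'$ meet the chart discs only in the real radius $[0,1]$ at $x_+$ and at $x_-$, and $\beta,\beta'$ only in $[0,1]$ at $y_+$ and at $y_-$. Form $N$ from $S\times D^2$ by identifying $D_{x_+}\times D^2$ with $D_{y_+}\times D^2$ by $(u,v)\sim(v,u)$ and $D_{x_-}\times D^2$ with $D_{y_-}\times D^2$ by $(u,v)\sim(\bar v,\bar u)$, and smoothing corners. Swapping two planes preserves orientation, and so does conjugating both; hence $N$ is a compact oriented 4-manifold. The zero section is a generic immersion $f:S\to N$ with trivial normal bundle and exactly two double points $p_\pm=f(x_\pm)=f(y_\pm)$. In the $x_\pm$-box the two sheets are the $u$-plane and the $v$-plane, the latter with its standard orientation at $p_+$ and the opposite one at $p_-$; so the signs are $\pm1$.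

$S$ has a handle decomposition whose 0-handles are the four chart discs. Multiplying by $D^2$, we see that $N$ is built from two 0-handles (the plumbing boxes) by 1- and 2-handles.

**Step 3: collars of the Whitney discs.** Recall that a *Whitney disc* for $p_\pm$ along $\alpha,\beta$ is an embedded disc $W$ with $\partial W=f(\alpha)\cup f(\beta)$, interior disjoint from $f(S)$, and not tangent to $f(S)$ along the boundary. The *Whitney section* is the section, over $\partial W$, of the normal bundle of $W$ that is tangent to $f(S)$ along $\alpha$ and normal to $f(S)$ along $\beta$. The disc is *framed* if this section extends without zeros over $W$. A framed Whitney disc has a neighborhood with the model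
$$\{(a_1,a_2,0,0)\},\qquad \{(c_1,0,c_2,c_1^2-\vartheta)\}\qquad\text{in }\mathbb R^4,\tag{3}$$
for the sheets of $\alpha$ and $\beta$, where $\vartheta>0$, $W=\{(w_1,0,0,w_4):w_1^2-\vartheta\le w_4\le0\}$, and the Whitney section is $e_2$. The Whitney move lets $\vartheta$ decrease (with a cut-off) to a negative value, which removes the two double points $(\pm\sqrt\vartheta,0,0,0)$.

Let $K\subset N$ be the union of the two squares $[0,1]\times[0,1]$ (real coordinates) in the boxes and the strips $\alpha\times[0,1]$, $\beta\times[0,1]\subset S\times D^2$ over the parts of $\alpha,\beta$ outside the charts, with $[0,1]\subset D^2$ the real radius. The sides $u=1$ and $v=1$ of each square are glued to the ends of the $\alpha$-strip and the $\beta$-strip. So $K$ is a one-sided collar of the Whitney circle $f(\alpha)\cup f(\beta)$: an embedded annulus with that circle, with Whitney corners at $p_\pm$, as one boundary component. The other one is a curve $k\subset\partial N$, and $K\cap f(S)=f(\alpha)\cup f(\beta)$.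

**Step 4: the Whitney section extends over the collar.** Orient $\alpha$ from $x_+$ to $x_-$. On $\alpha\times[0,1]$ use the left normal of $\alpha$ in $S$; on $\beta\times[0,1]$ use the imaginary direction of the $D^2$ factor. We check that the prescriptions agree on the squares. Let $(u,v)$ be the coordinates of the $x_\pm$-box and $v'$ the fiber coordinate over $D_{y_\pm}$. At $p_+$ the arc $\alpha$ leaves along the positive real axis, so its left normal is $+\partial_{{\rm Im}\,u}$; and $v'=u$. At $p_-$ it arrives along the positive real axis, so the left normal is $-\partial_{{\rm Im}\,u}$; and $v'=\bar u$ gives $\partial_{{\rm Im}\,v'}=-\partial_{{\rm Im}\,u}$. So we get a nowhere zero section of the normal bundle of $K$ extending the Whitney section.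

**Step 5: $X$, $\Sigma$ and $\Sigma'$.** Along $k$ the section is a framing of $k$ in $\partial N$. Attach a 2-handle with this framing; then $W=K\cup\text{core}$ is a framed embedded Whitney disc with interior disjoint from $f(S)$. Do the same for $(\alpha',\beta')$, with annulus $K'$ and curve $k'$, after a small isotopy of $k'$ in $\partial N$ (extended over an outer collar of $K'$) making $k'$ disjoint from $k$. This gives a framed Whitney disc $W'$; intersections between $W$ and $W'$ are irrelevant. Let
$$X=N\cup(\text{2-handle})\cup(\text{2-handle}),$$
and let $\Sigma,\Sigma'$ be the results of the Whitney moves on $f$ along $W,W'$. They are embedded, since $f$ has no other double points.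

The reverse of the first move followed by the second is a generic regular homotopy $f_\rho$, $\rho\in[0,1]$, from $\Sigma$ to $\Sigma'$ with at most two double points at any time. Hence
$$d_{\rm sing}(\Sigma,\Sigma')\le1.\tag{4}$$
Regular homotopy preserves the normal Euler number, which is $0$ for $f$. So $\Sigma\cdot\Sigma=0$.

## 4. The homotopy type of $X$ and its infinite cyclic cover

$N$ is a regular neighborhood of $f(S)$, and $f(S)\simeq S\cup\zeta_+\cup\zeta_-$ with arcs $\zeta_\pm$ from $x_\pm$ to $y_\pm$. The curves $k,k'$ are homotopic in $N$ to the Whitney circles. So $X$ is, up to homotopy, $S\cup\zeta_+\cup\zeta_-$ with 2-cells attached along $\alpha\zeta_-\beta^{-1}\zeta_+^{-1}$ and $\alpha'\zeta_-\beta'^{-1}\zeta_+^{-1}$. Collapse the first 2-cell through $\zeta_-$, replacing $\zeta_-$ by $\alpha^{-1}\zeta_+\beta$. The second is then attached along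
$$\alpha'\alpha^{-1}\,\zeta_+\,\beta\beta'^{-1}\,\zeta_+^{-1}=(\alpha'\alpha^{-1})\,\zeta_+\,(\beta'\beta^{-1})^{-1}\zeta_+^{-1}.$$
Let $\eta\subset B$ be a path from $x_+$ to $y_+$ and $h=[\zeta_+\eta^{-1}]$. The attaching word is $a\,h\,a^{-1}h^{-1}$, so
$$X\simeq S\cup_a(S^1\times S^1),\qquad \Gamma:=\pi_1(X)=\langle A,h\mid hah^{-1}=a\rangle,\tag{5}$$
and $f$ corresponds to the inclusion of $S$.

Since $a$ has infinite order, this complex is a graph of aspherical spaces (vertex space $S$, edge space $S^1$) with $\pi_1$-injective edge maps. By the standard theorem on such graphs, $X$ is aspherical, in particular $\pi_2(X)=0$, and $\Gamma$ is an HNN extension of $A$.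

**The Bass–Serre tree.** The tree ${\rm Tr}$ has vertices $uA$ and edges $u\langle a\rangle$ ($u\in\Gamma$), the edge $u\langle a\rangle$ running from $uA$ to $uhA$. This is well defined since $ua^khA=uha^kA=uhA$. $\Gamma$ preserves the direction of edges, so there are no inversions. Vertex stabilizers are the conjugates of $A$, edge stabilizers those of $\langle a\rangle$. For example, let $g=1$, $A=\mathbb Z^2=\langle x,y\rangle$, $a=x^3$. Then $x$ fixes the vertex $A$ but moves the edge $\langle a\rangle$ to $x\langle a\rangle\neq\langle a\rangle$, while $x^3$ fixes that edge.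

We recall the following about an action on a tree without inversions. An element $\tilde g$ that fixes no vertex is *hyperbolic*: it translates a line, its axis, by a positive amount, and so do its powers $\tilde g^M$, $M\neq0$. If $o$ lies on the axis, the geodesics $[o,\tilde go]$ and $[o,\tilde g^{-1}o]$ have different first edges. If $o$ is off the axis, then for every $M\neq0$ the geodesic $[o,\tilde g^Mo]$ goes from $o$ to the axis, along it, and out to $\tilde g^Mo$; its first edge is the first edge from $o$ toward the axis. A concatenation of geodesics of positive length that does not backtrack at the junctions is a geodesic.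

We collect five facts.

**(F1) Retraction.** There is a map $r:X\to S$ with $rf\simeq{\rm id}$; on $\pi_1$, $r|_A={\rm id}$ and $r(h)=1$. In the model, project the torus to its first factor and map by $a$. The composition $X_\infty\to X\to S$ for the cover in (F2) is also called $r$.

**(F2) The cover.** Let $\tau:\Gamma\to\mathbb Z$, $\tau(A)=0$, $\tau(h)=1$, and let $X_\infty\to X$ be the corresponding infinite cyclic cover. Fix a lift $\tilde f:S\to X_\infty$ of $f$. The path $f(\eta)$ is a loop at $p_+$ of class $[\eta\zeta_+^{-1}]=h^{-1}$, so $\tilde f(x_+)$ and $\tilde f(y_+)$ differ by a generator of the deck group. Fix the generator $t$ with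
$$\tilde f(x_+)=t\,\tilde f(y_+).\tag{6}$$
Put $[S_i]=t^i\tilde f_*[S]$.

**(F3) $H_2(X_\infty;\mathbb F_2)$ has basis $\{[S_i]\}_{i\in\mathbb Z}$.** Up to homotopy $X_\infty$ is $\bigsqcup_iS_i$ with annuli $S^1\times[i,i+1]$ running from $a_i$ to $a_{i+1}$. In the exact sequence of $(X_\infty,\bigsqcup S_i)$ we have $H_3(X_\infty,\bigsqcup S_i)=0$, and
$$H_2(X_\infty,\textstyle\bigsqcup S_i)=\bigoplus_i\mathbb F_2\to\bigoplus_iH_1(S_i;\mathbb F_2),\qquad 1_i\mapsto[a]_i+[a]_{i+1},$$
is injective: by (A1) the component at the smallest index occurring is $[a]\ne0$. So $\bigoplus H_2(S_i)\to H_2(X_\infty)$ is injective and surjective.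

**(F4) The mod 2 intersection pairing on $H_2(X_\infty;\mathbb F_2)$ vanishes.** The homotopy from $f$ to $\Sigma$ lifts, so $[S_i]$ is represented by a lift $\Sigma_i$ of $\Sigma$. Distinct lifts are disjoint, and the self-intersection of $\Sigma_i$ is that of $\Sigma$, namely $0$.

**(F5) $H_1$.** The composition $H_1(S;\mathbb F_2)\xrightarrow{\tilde f_*}H_1(X_\infty;\mathbb F_2)\xrightarrow{r}H_1(S;\mathbb F_2)$ is the identity. Put $V={\rm im}\,\tilde f_*$, so that $r:V\cong H_1(S;\mathbb F_2)$. Moreover $X$ has handles of index $\le2$ only. Dually it is built from $\partial X\times I$ by handles of index $\ge2$, and this structure lifts, so $H_1(X_\infty,\partial X_\infty;\mathbb F_2)=0$. So $H_1(\partial X_\infty;\mathbb F_2)\to H_1(X_\infty;\mathbb F_2)$ is onto, and we fix a compact 1-cycle $s_\partial\subset\partial X_\infty$ homologous in $X_\infty$ to $\tilde f_*(s)$.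

## 5. Surfaces of genus at most $g$ homologous to $\Sigma$

**Lemma 5.1.** Let $\iota:P\to X$ be an embedded closed connected oriented surface with $[P]=[\Sigma]\in H_2(X;\mathbb Z)$ and genus $\le g$. Then the genus is $g$, $r\iota:P\to S$ is a homotopy equivalence, $\iota_*$ is injective on $\pi_1$, $\iota_*\pi_1(P)$ is the stabilizer of a vertex of ${\rm Tr}$, and $\iota\simeq f\circ\theta$ for a homotopy equivalence $\theta:P\to S$ of degree $1$.

**Step 1: $r\iota$ is a homotopy equivalence.** Since $r_*[\Sigma]=r_*f_*[S]=[S]$, the map $r\iota$ has degree $1$. If it were not onto on $\pi_1$, it would factor through a non-trivial cover of $S$, and its degree would be $0$ (infinite cover) or a proper multiple (finite cover). So it is $\pi_1$-surjective, hence surjective on $H_1(\cdot;\mathbb Z)$, and the genus of $P$ is at least $g$, thus equal to $g$. Now $\pi_1(P)\cong A$, surface groups are Hopfian, and so $(r\iota)_*$ is an isomorphism. As $P,S$ are aspherical, $r\iota$ is a homotopy equivalence. In particular $\iota_*$ is injective.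

**Step 2: an equivariant map to the tree.** The purpose is to show that $\iota_*\pi_1(P)$ fixes a vertex. Since ${\rm Tr}$ is contractible and $\pi_1(P)$ acts freely on the universal cover $\widetilde P$, there is a $\pi_1(P)$-equivariant map $\widetilde P\to{\rm Tr}$, built skeleton by skeleton, and we can take it transverse to edge midpoints. The preimage of the midpoints descends to a closed 1-submanifold $Z\subset P$. Choose the map so that $Z$ has the minimal number of components.

No component bounds a disc. Suppose $\ell$ bounds $R$, and let $R^+$ be a slightly larger disc with $(R^+\setminus R)\cap Z=\emptyset$. On each lift of $R^+$ the boundary maps into the interior of one edge, close to its midpoint and on one side of it. The lifts are permuted freely, so we can redefine the map equivariantly on them to take values in the interior of that half-edge. This removes $\ell$ and everything of $Z$ inside it, contradicting minimality.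

No component is essential. If $\ell$ is essential, let $x\neq1$ be its class. A lift of $\ell$ to $\widetilde P$ is a line invariant under (a conjugate of) $x$ and maps to one midpoint. So $\iota_*(x)$ fixes a midpoint, hence an edge, and is conjugate in $\Gamma$ to some $a^n$. Thus $r\iota(\ell)$ is freely homotopic to $a^n$, and by Lemma 3.1 with $\theta=r\iota$ the curve $\ell$ bounds a disc, a contradiction.

**Step 3: conclusion.** So $Z=\emptyset$, the connected space $\widetilde P$ maps into the open star of one vertex, and this vertex is fixed by $\pi_1(P)$. Hence $\iota_*\pi_1(P)\subset uAu^{-1}$ for some $u$. Since $r$ maps $uAu^{-1}$ isomorphically onto $A$ and $r\iota_*$ is onto $A$, we get $\iota_*\pi_1(P)=uAu^{-1}$, a vertex stabilizer. Conjugating by $u^{-1}$ we obtain a homomorphism $\pi_1(P)\to A=f_*\pi_1(S)$, realized by a map $\theta:P\to S$. As $X$ is aspherical, $\iota\simeq f\theta$. Finally $\theta\simeq rf\theta\simeq r\iota$. $\square$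

Consequently such a $P$ lifts to $X_\infty$. By (F3) there is a unique lift $P_0$ with $[P_0]=[S_0]$, and its inclusion is homotopic to $\tilde f\theta$. So $H_1(P_0;\mathbb F_2)\to H_1(X_\infty;\mathbb F_2)$ is injective with image $V$.

## 6. Linking numbers see the homotopy

For $P$ as in Lemma 5.1 let $\gamma_0$ be a 1-cycle on $P_0$ whose class in $H_1(X_\infty;\mathbb F_2)$ is $\tilde f_*s$; equivalently, whose image in $H_1(S;\mathbb F_2)$ under $r$ is $s$. Let $C$ be a compact 2-chain with $\partial C=\gamma_0+s_\partial$, and put
$$\lambda_i(P)=C\cdot t^iP_0\in\mathbb F_2\qquad(i\ne0).$$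
Only finitely many $\lambda_i(P)$ are non-zero, by compactness. They do not depend on $C$: two choices differ by a 2-cycle, and the pairing vanishes by (F4). They do not depend on $\gamma_0$: its class in $H_1(P_0;\mathbb F_2)$ is determined, so two choices cobound in $P_0$, which misses $t^iP_0$. The definition makes sense for surfaces with corners along circles, and rounding the corners changes nothing.

**Lemma 6.1.** Ambient isotopies preserve all $\lambda_i$.

**Proof.** An ambient isotopy $\Phi_\rho$ lifts to $\tilde\Phi_\rho$ on $X_\infty$, starting at the identity and, by uniqueness of lifts, commuting with $t$. Then $\tilde\Phi_1(P_0)$ is the lift of $\Phi_1(P)$ in the class $[S_0]$, and $\tilde\Phi_1(\gamma_0)$ has the right class. Use the chain $\tilde\Phi_1(C)$ plus the trace of $\tilde\Phi_\rho(s_\partial)$ in $\partial X_\infty$. The trace misses all translates of $\tilde\Phi_1(P_0)$, so $\lambda_i(\Phi_1P)=\tilde\Phi_1(C)\cdot t^i\tilde\Phi_1(P_0)=\lambda_i(P)$. $\square$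

**Proposition 6.2.** $\lambda_1(\Sigma')=\lambda_1(\Sigma)+1$, and $\lambda_i(\Sigma')=\lambda_i(\Sigma)$ for $i\ge2$.

**Step 1: where lifts meet.** Lift $f_\rho$ to $\tilde f_\rho:S\to X_\infty$, extending $\tilde f$. The double points of $f_\rho$ are $f_\rho(x_\pm(\rho))=f_\rho(y_\pm(\rho))$ for $\rho$ in an interval $(\rho_1,\rho_2)$. As $\rho\to\rho_1$ the points $x_+,x_-$ merge along $\alpha$ and $y_+,y_-$ along $\beta$. As $\rho\to\rho_2$ they merge along $\alpha'$ and $\beta'$. So the closure $c_x$ of $\{(x_\pm(\rho),\rho)\}$ is a circle in $S\times[0,1]$ whose projection to $S$ is freely homotopic to $(\alpha'\alpha^{-1})^{\pm1}$, that is, to $a^{\pm1}$. By (6) and continuity along the circle, $\tilde f_\rho(x_\pm(\rho))=t\tilde f_\rho(y_\pm(\rho))$ throughout. Hence for $i>0$ the equation $\tilde f_\rho(p)=t^i\tilde f_\rho(q)$ holds only for $i=1$ and $(p,q)=(x_\pm(\rho),y_\pm(\rho))$, merged points included. (The pairs $(y_\pm,x_\pm)$ give $i=-1$.)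

**Step 2: the tracks are transverse.** At a transverse double point of $f_\rho$ the tangent planes of the two sheets span $\mathbb R^4$, so the tangent spaces of the tracks $(p,\rho)\mapsto(f_\rho(p),\rho)$ span $\mathbb R^5$. At $\rho_1,\rho_2$ use (3) with $\vartheta=\rho$, up to shifting and reversing $\rho$. At the tangency the tracks have tangent spaces $\langle e_1,e_2,\partial_\rho\rangle$ and $\langle e_1,e_3,\partial_\rho-e_4\rangle$, which span $\mathbb R^5$. There $c_x$ is the smooth curve $\rho=a_1^2$, $a_2=0$.

**Step 3: the difference as an intersection number.** Let $\gamma\subset S$ be a simple closed curve representing $s$ with $\gamma\times[0,1]$ transverse to $c_x$. Extend $\tilde f_\rho$ to $\rho\in[-1,2]$, constant on $[-1,0]$ and on $[1,2]$. Let $G$ be the track of $\tilde f_\rho(\gamma)$ for $\rho\in[0,1]$ and $\Theta_i$ the track of $t^i\tilde f_\rho(S)$ in $X_\infty\times[-1,2]$. Let $C_0,C_1$ be chains for $\Sigma,\Sigma'$ with the cycles $\tilde f_0(\gamma),\tilde f_1(\gamma)$. Then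
$$C_0\times0+G+s_\partial\times[0,1]+C_1\times1$$
is a 2-cycle. Sliding it to one level (the movement stays over $[-\frac12,1]$, away from $\partial\Theta_i$, which lies over $\{-1,2\}$), we see that it is homologous to a cycle $z\times\{-\frac12\}$. Its intersection number with $\Theta_i$ is therefore $z\cdot t^i\tilde f_0(S)=0$ by (F4). Now $(C_0\times0)\cdot\Theta_i=\lambda_i(\Sigma)$: push $C_0$ to level $-\frac12$, where $\Theta_i$ is a product. Similarly $(C_1\times1)\cdot\Theta_i=\lambda_i(\Sigma')$. And $s_\partial\times[0,1]$ misses $\Theta_i$. So
$$\lambda_i(\Sigma)+\lambda_i(\Sigma')=G\cdot\Theta_i\qquad(i\neq0).\tag{7}$$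

**Step 4: the count.** For $i\ge2$, $G\cap\Theta_i=\emptyset$ by Step 1. For $i=1$, the points of $G\cap\Theta_1$ are those of $(\gamma\times[0,1])\cap c_x$, and they are transverse by Step 2. Thus $G\cdot\Theta_1=(\gamma\times[0,1])\cdot c_x=s\cdot[a]=1$. $\square$

So far, $\Sigma$ and $\Sigma'$ are not ambient isotopic. Since by Lemma 5.1 no surface in the class $[\Sigma]$ has smaller genus, this gives $d_{\rm st}\ge1$. For $d_{\rm st}\ge2$ a sensible first attempt is to show that $\lambda_1$ itself takes the same value on any two genus-$g$ destabilizations of a genus-$(g+1)$ surface $T$. This works when $T$ lifts.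

## 7. Two destabilizations of a surface that lifts

**Notation for Sections 7–10.** $T\subset X$ is an embedded closed connected oriented surface of genus $g+1$ with $[T]=[\Sigma]\in H_2(X;\mathbb Z)$, and $P,P'$ are connected genus-$g$ destabilizations of $T$. Let $U=D^1\times D^2$ be the tube for $P$. After shrinking $D^1$ slightly, $T$ is smooth, $T\cap U=D^1\times S^1$, and $P=Y_c\cup D_a\cup D_b$ (with corners, isotopic after rounding to the given $P$). Here $D_a=\{0\}\times D^2$, $D_b=\{1\}\times D^2$, $Y_c=T\setminus(0,1)\times S^1$, and $U\cap P=D_a\cup D_b$. Let $c=\{\frac12\}\times S^1$ and $D=\{\frac12\}\times D^2$. Since $P$ is connected, $Y_c$ is connected, so $c$ is non-separating in $T$; and $c$ is null-homotopic in $X$, as it bounds $D$. Similarly $U',c',D',D_a',D_b',Y_{c'}$ for $P'$.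

Orient $P,P'$ compatibly with $T$ on $Y_c,Y_{c'}$. The integral cycle $T-P$ consists of the annulus minus the two discs with coherent orientations, so it is $\pm\partial U$. Hence $[P]=[P']=[T]=[\Sigma]$, and Lemma 5.1 applies to both. Let $\iota_T:T\to X$ be the inclusion and $q=r\iota_T:T\to S$, a map of degree $1$.

Recall that a degree-one map has an *Umkehr map* $q^!:H_1(S;\mathbb F_2)\to H_1(T;\mathbb F_2)$, the Poincaré dual of $q^*$, with $q_*q^!={\rm id}$ and $q^!(x)\cdot y=x\cdot q_*y$. For example, if $q$ collapses a one-holed torus of $T$ to a point of $S$, then $q^!$ sends a curve missing that point to the same curve in $T$.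

**Proposition 7.1.** If $\tau\circ(\iota_T)_*=0$, then $\lambda_i(P)=\lambda_i(P')$ for all $i\ne0$.

**Step 1: a common lift $T_0$.** The lift of $U$ with one end on $P_0$ has its other end on $P_0$ too: a loop running through $U$ and back in $P$ can be pushed into $T$, so $\tau$ vanishes on it. So surgery on $P_0$ along this lift $U_0$ gives a lift $T_0$ of $T$, with $[T_0]=[P_0]=[S_0]$. The lift of $T$ obtained in the same way from $P'_0$ also has class $[S_0]$. Since $[t^iT_0]=[S_i]$, it is the same $T_0$.

**Step 2: cycles missing the tubes.** As $c$ is null-homotopic in $X$, $q_*[c]=0$ and $q^!(s)\cdot c=s\cdot q_*[c]=0$. By exactness of $H_1(T\setminus c)\to H_1(T)\xrightarrow{\cdot c}\mathbb F_2$, the class $q^!(s)$ is represented by a cycle $\gamma$ in ${\rm int}\,Y_c$; likewise by $\gamma'$ in ${\rm int}\,Y_{c'}$. Their lifts $\gamma_0,\gamma'_0$ to $T_0$ lie on $P_0$ and $P'_0$ respectively. Their image under $r$ is $q_*q^!(s)=s$, so they may be used to compute $\lambda_i(P),\lambda_i(P')$. They represent the same class in $H_1(T_0;\mathbb F_2)$, and they miss the translates of the lifted tubes because $U\cap{\rm int}\,Y_c=\emptyset=U'\cap{\rm int}\,Y_{c'}$.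

**Step 3.** With (F4), Lemma 2.1 applies and gives the claim. $\square$

## 8. A tube that does not lift: the compressing curve is unique

Now let $\tau\circ(\iota_T)_*\ne0$. Then $T$ has no lift to $X_\infty$, so Steps 1–3 above cannot even begin. But a non-lifting tube is rigid: we show that $P$ and $P'$ are compressions of $T$ along the same curve. They then differ only in the discs that are glued in.

**Proposition 8.1.** If $\tau\circ(\iota_T)_*\neq0$, then $c'$ is isotopic to $c$ in $T$.

Write $Y=Y_c$, $\Delta_+=D_a$, $\Delta_-=D_b\subset P$, with centers $z_\pm$. Let $d$ be the core of $U$ from $z_+$ to $z_-$, choose a path $m$ in $P$ from $z_-$ to $z_+$, and put $g_0=[dm]\in\pi_1(X,z_+)=\Gamma$. Let $A_P=\iota_*\pi_1(P,z_+)\cong\pi_1(P)$, by Lemma 5.1 the stabilizer of a vertex $o\in{\rm Tr}$. Up to conjugacy, the image of $\pi_1(T)$ is contained in the group generated by $A_P$ and $g_0$. Since $\tau(A_P)=0$, we get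
$$\tau(g_0)\ne0.\tag{8}$$
Elements fixing a vertex are conjugate into $A$ and have $\tau=0$. So $g_0$, and every $g_0p$ with $p\in A_P$, is hyperbolic.

**Step 1: minimal position.** Isotope $c'$ in $T$ to meet $c$ transversely in the minimal number $n$ of points, and suppose $n\ge1$. After a further isotopy $c'$ crosses the lateral annulus of $U$ in $n$ spanning arcs and meets $Y$ in $n$ disjoint embedded arcs. None of these cuts off a disc of $Y$ together with an arc of $\partial Y$: an innermost such disc contains no other arcs, and $c'$ could be pushed across it and across $c$, reducing $n$ by $2$. Each of $\partial\Delta_\pm$ carries exactly $n$ endpoints. An arc is *returning* if both ends are on the same disc and *passing* otherwise.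

**Step 2: $c'$ as a word.** Close an oriented arc $\kappa$ of $c'\cap Y$ radially to the centers, prefixing $m^{-1}$ if it starts at $\Delta_-$ and suffixing $m$ if it ends at $\Delta_-$. This gives $p(\kappa)\in A_P$. A crossing of $U$ from $\Delta_+$ to $\Delta_-$ then contributes $dm=g_0$, and one from $\Delta_-$ to $\Delta_+$ contributes $m^{-1}d^{-1}=g_0^{-1}$. So $c'$ is freely homotopic in $X$ to the cyclic word
$$w=p_1g_0^{\epsilon_1}p_2g_0^{\epsilon_2}\cdots p_ng_0^{\epsilon_n},\tag{9}$$
where the arc of $p_{i+1}$ starts at $\Delta_-$ iff $\epsilon_i=+1$ and ends at $\Delta_+$ iff $\epsilon_{i+1}=+1$ (indices cyclic). The curve $c'$ is null-homotopic in $X$, so $w=1$. We shall contradict this.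

**Step 3: when the path of $w$ backtracks.** Let $e_\pm$ be the first edge of $[o,g_0^{\pm1}o]$. With $w_i=p_1g_0^{\epsilon_1}\cdots p_ig_0^{\epsilon_i}$, concatenate the geodesics $w_{i-1}p_i[o,g_0^{\epsilon_i}o]$, which run from $w_{i-1}o$ to $w_io$. Read backwards from $w_io$, the incoming one is $w_i[o,g_0^{-\epsilon_i}o]$ and starts with $w_ie_{-\epsilon_i}$. The outgoing one starts with $w_ip_{i+1}e_{\epsilon_{i+1}}$. So there is backtracking at $w_io$ iff $p_{i+1}e_{\epsilon_{i+1}}=e_{-\epsilon_i}$, that is:

- for arcs $\Delta_+\to\Delta_+$ (resp. $\Delta_-\to\Delta_-$): $p$ fixes $e_+$ (resp. $e_-$);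
- for passing arcs, oriented $\Delta_-\to\Delta_+$: $pe_+=e_-$. (Reversing the orientation replaces $p$ by $p^{-1}$ and gives the same condition.)

We say that the arc of $p_{i+1}$ backtracks in this case.

**Step 4: returning arcs never backtrack.** *Claim 1. For any choice of $m$, $p(\kappa)$ fixes no edge if $\kappa$ is a returning arc.* Let $\kappa$ run from $\Delta_+$ to $\Delta_+$ with $p$ fixing an edge; the other case is symmetric. Then $p$ is conjugate in $\Gamma$ to some $a^k$. Closing $\kappa$ by a chord of $\Delta_+$ gives a simple closed curve in $P$ in the free homotopy class of $p$, whose $r$-image is freely homotopic to $a^k$. By Lemma 3.1 it bounds a disc $R\subset P$. Removing from $R$ the half of $\Delta_+$ it contains leaves a disc $R'$ bounded by $\kappa$ and an arc of $\partial\Delta_+$. As $\kappa$ cuts off no disc of $Y$, $\Delta_-\subset R'$. All arcs of $c'\cap Y$ with an endpoint on $\partial\Delta_-$ lie in the annulus $R'\setminus{\rm int}\,\Delta_-$, since they cannot cross $\kappa$. An arc in this annulus with both ends on $\partial\Delta_-$ would cut off a disc of $Y$, which is excluded.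 So there are $n$ such arcs, and all of them end on $\partial\Delta_+$. Together with the two ends of $\kappa$ this gives at least $n+2$ endpoints on $\partial\Delta_+$, a contradiction.

**Step 5: backtracking passing arcs are all alike.** *Claim 2. All backtracking passing arcs, oriented $\Delta_-\to\Delta_+$, have the same $p$.* If $\kappa_1,\kappa_2$ are two of them, then $p_1e_+=e_-=p_2e_+$ (here $p_i=p(\kappa_i)$), so $p_1^{-1}p_2=[\kappa_1^{-1}\kappa_2]$ fixes $e_+$ and is conjugate to some $a^k$. It is represented by the simple closed curve $\kappa_1\cup\kappa_2\cup(\text{chords in }\Delta_\pm)$. By Lemma 3.1 this curve is null-homotopic in $P$, so $p_1=p_2$.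

**Step 6: $w\ne1$.** If no passing arc backtracks, then by Claim 1 the path from $o$ to $wo$ has no backtracking and has positive length. So $wo\ne o$ and $w\ne1$, a contradiction.

Otherwise let $p_0$ be the common value in Claim 2, so $p_0e_+=e_-$. Replace $m$ by $mp_0$ ($p_0$ viewed as a loop in $P$) and $g_0$ by $\tilde g=g_0p_0$. The first edge of $[o,\tilde go]=[o,g_0o]$ is $e_+$, and that of $[o,\tilde g^{-1}o]=p_0^{-1}[o,g_0^{-1}o]$ is $p_0^{-1}e_-=e_+$. Write $e=e_+$. The elements of passing arcs $\Delta_-\to\Delta_+$ change from $p$ to $p_0^{-1}p$. So the formerly backtracking passing arcs now have $p=1$, and every other arc has $pe\ne e$: for the other passing arcs $pe_+\ne e_-$ held before, hence $p_0^{-1}pe\ne p_0^{-1}e_-=e$ (reversing orientation does not affect $pe\neq e$), and for returning arcs use Claim 1 with the new $m$.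

Merge letters separated by $p=1$. These arcs are passing, so the signs agree and nothing cancels. Up to conjugation, $w$ becomes one of two things. It may be $\tilde g^M$ with $M\ne0$, which is non-trivial because $\tilde g$ is hyperbolic. Or it is $p_1\tilde g^{M_1}\cdots p_k\tilde g^{M_k}$ with $M_i\ne0$ and $p_ie\ne e$. In the second case, the first edges of $[o,\tilde go]$ and $[o,\tilde g^{-1}o]$ coincide, so $o$ is not on the axis of $\tilde g$. So for every $M\ne0$ the geodesic $[o,\tilde g^Mo]$ begins with the first edge from $o$ toward the axis, which is $e$. At each junction $w'o$ the incoming segment, read backwards, starts with $w'e$, and the outgoing one with $w'p_{i+1}e\ne w'e$. There is no backtracking, and $w\ne1$ again, a contradiction.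

**Step 7: the case $n=0$.** We may take $c'\subset{\rm int}\,Y\subset P$. Since $\pi_1(P)\to\Gamma$ is injective and $c'$ is null-homotopic in $X$, $c'$ bounds a disc in $P$. If this disc contained none or both of $\Delta_\pm$, one side of $c'$ in $P$ would lie in $Y$, and $c'$ would separate $T$; but $P'$ is connected. So it contains exactly one of them, $c'$ cobounds an annulus with $\partial\Delta_+$ or $\partial\Delta_-$, and $c'$ is isotopic to $c$ in $T$. $\square$

**Normalization.** The isotopy of $T$ taking $c'$ to $c$ extends to an ambient isotopy of $X$ preserving $T$. Replace $P',U'$ by their images, which does not change the $\lambda_i(P')$, by Lemma 6.1. By uniqueness of tubular neighborhoods in $T$ (reversing $D^1$ for $U'$ if necessary) we may assume that $c'=c$ and that the lateral annuli of $U,U'$ coincide. So $Y_{c'}=Y_c=Y$, $P=Y\cup D_a\cup D_b$, $P'=Y\cup D'_a\cup D'_b$, $\partial D_a=\partial D'_a$, $\partial D_b=\partial D_b'$, $\partial D=\partial D'=c$.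

## 9. How the linking numbers change

We keep $\tau\circ(\iota_T)_*\neq0$ and the normalization. We want a formula for $\lambda_i(P)+\lambda_i(P')$.

**Step 1: reduction to the spheres $D\cup D'$.** Let $\gamma\subset{\rm int}\,Y$ be a simple closed curve representing, in $P$, the primitive integral class corresponding to $s$ under $r$. Let $Y_0\subset P_0$ be the lift of $Y$ and $\gamma_0\subset Y_0$ that of $\gamma$. Let $U_*$ be the lift of $U$ to $X_\infty$ whose face $D_a$ lies in $P_0$. Denote by $D,D_a,D_b,c$ the corresponding lifts in $U_*$, and by $U_*',D',D_a',D_b'$ the lifts for $U'$ with the same lateral annulus. The other scar of $P_0$ is $t^jD_b$, where $j=\pm\tau(g_0)\ne0$ by (8). Put $z=D+D'$, $z_a=D_a+D_a'$, $z_b=D_b+D_b'$. These are 2-spheres as cycles, and they are null-homologous in $X_\infty$, since $\pi_2(X)=0$.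

The lift of $P'$ containing $Y_0$ is, as a chain, $P_0+z_a+t^jz_b$. It has class $[S_0]$, so it is $P_0'$. The class of $\gamma_0$ is right for both surfaces, so the same $C$ (with $\partial C=\gamma_0+s_\partial$) computes both invariants. The cycles $z_a+z$ and $z_b+z$ bound the corresponding halves of $U_*$ plus $U'_*$, all of whose translates miss $\gamma_0$ and $s_\partial$. So by (2) we may replace $z_a,z_b$ by $z$: for $i\ne0$,
$$\lambda_i(P)+\lambda_i(P')=\ell_i+\ell_{i+j},\qquad \ell_m:=C\cdot t^mz=\gamma_0\cdot t^mb\quad(m\in\mathbb Z),\tag{10}$$
where $\partial b=z$ with $b$ a compact 3-chain in ${\rm int}\,X_\infty$. The last equality is (2), together with $s_\partial\cap t^mb=\emptyset$.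

**Step 2: unwrap along $\gamma$.** To compute $\gamma_0\cdot t^mb$ we pass to a cover in which $\gamma_0$ has many lifts that cobound pieces of $P$. Let $\xi:A\to\mathbb Z$, $\xi(x)=s\cdot[x]$ (integral, onto since $s$ is primitive). Let $M\to X$ be the cover for the epimorphism $(\xi r,\tau):\Gamma\to\mathbb Z^2$, with deck group generated by $\sigma,t$, where $M/\sigma=X_\infty$ and $t$ covers the $t$ of $X_\infty$. Since $r\iota:P\to S$ is a homotopy equivalence of degree $1$, $\xi r$ restricted to $\pi_1(P)$ is intersection with $\gamma$. So the preimage $P^\xi\subset M$ of $P_0$ is the connected infinite cyclic cover of $P$ dual to $\gamma$, obtained by cutting along $\gamma$ and stacking copies. Let $\tilde\gamma\subset P^\xi$ be a lift of $\gamma_0$. With the right choice of $\sigma^{\pm1}$, the curves $\sigma^l\tilde\gamma$ and $\sigma^{l+1}\tilde\gamma$ cobound a compact $R_l=\sigma^lR_0\subset P^\xi$, with $R_0$ a fundamental domain. Choose lifts of $U_*,U_*'$ to $M$ with the same lateral annulus, and denote the corresponding lifts $c,D,D',D_a,D_b$ by the same letters, such that $D_a\subset R_0$. The other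 scar in $R_0$ is $\nu D_b$ with $\nu=\sigma^\delta t^j$ for some $\delta\in\mathbb Z$. Since $\pi_2(X)=0$, $\tilde z=D+D'=\partial\tilde b$ with $\tilde b$ a compact 3-chain in ${\rm int}\,M$. Let $b$ be the image of $\tilde b$ in $X_\infty$.

**Step 3: intersection numbers of discs.** For $\omega\in\mathbb Z^2=\langle\sigma,t\rangle$ put $I_a(\omega)=D'\cdot\omega D_a$, $I_b(\omega)=D'\cdot\omega D_b$, and for $\omega\neq1$ put $I(\omega)=D'\cdot\omega D$. These are defined: $D'$ meets the preimage of $T$ only in $c=\partial D'$; the interiors of $D,D_a,D_b$ and of their translates miss that preimage; and $\partial(\omega D_a)$, $\partial(\omega D_b)$, and $\partial(\omega D)$ for $\omega\ne1$, are disjoint from $c$. All three functions have finite support. Moreover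
$$I_a(\omega)=I_b(\omega)=I(\omega)\qquad(\omega\ne1).\tag{11}$$
Indeed, slide $\omega D$ through half of the corresponding translate of the lift of $U$ to $\omega D_a$ or $\omega D_b$. The moving boundary is a lift of a parallel of $c$ in $T$ and never meets $c$, so it never meets $D'$. The moving interior misses the preimage of $T$, hence $c$.

For $\omega=1$ the slide is not available: $D$ and $D'$ share their boundary. So $I_a(1)$ and $I_b(1)$ are separate unknowns.

**Step 4: a symmetry.** For $\omega\ne1$ we have $\omega\tilde z\cdot\tilde z=0$, since $\tilde z$ is null-homologous, and $\omega D\cap D=\emptyset=\omega D'\cap D'$, since $D,D'$ are embedded in $X$. So $\omega D'\cdot D+\omega D\cdot D'=0$, and translating the first term by $\omega^{-1}$ we get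
$$I(\omega^{-1})=I(\omega)\qquad(\omega\ne1).\tag{12}$$

**Step 5: a difference equation.** Fix $m$ and let $\mu_l=\sigma^l\tilde\gamma\cdot t^m\tilde b$, which is zero for $|l|$ large. Summing over the lifts of $\gamma_0$, $\ell_m=\sum_l\mu_l$. As $\partial R_l=\sigma^l\tilde\gamma+\sigma^{l+1}\tilde\gamma$, (2) gives $\mu_l+\mu_{l+1}=R_l\cdot t^m\tilde z$. Since $c\cap P=\emptyset$ and $D\cap P=\emptyset$ in $X$, translates of $D$ and of $c$ miss $P^\xi$. Translates of $D'$ miss the part of $P^\xi$ over $Y$, because $D'\cap T=c$. So only the scars $\sigma^lD_a$ and $\sigma^l\nu D_b$ of $R_l$ contribute, and only against $t^mD'$: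
$$\mu_l+\mu_{l+1}=I_a(\sigma^lt^{-m})+I_b(\sigma^{l+\delta}t^{j-m}).\tag{13}$$

**Step 6: the row sums vanish.** Let $E_a(n)=\sum_lI_a(\sigma^lt^n)$ and $E_b(n)=\sum_lI_b(\sigma^lt^n)$. By (11) they agree for $n\ne0$. Summing (13) over $l$ gives $0$ on the left, so
$$E_a(n)=E_b(n+j)\qquad\text{for all }n.\tag{14}$$
As $j\ne0$ and supports are finite:

- for $n\notin j\mathbb Z$: $E_b(n)=E_a(n)=E_b(n+j)=E_a(n+j)=\dots=0$;
- $E_a(0)=E_b(j)=E_a(j)=E_b(2j)=E_a(2j)=\dots=0$;
- $E_b(0)=E_a(-j)=E_b(-j)=E_a(-2j)=\dots=0$.

So $E_a=E_b=0$. By (12), $\sum_{l\ne0}I(\sigma^l)=0$, so $I_a(1)=E_a(0)=0$ and $I_b(1)=E_b(0)=0$. Put $I(1)=0$. Now $I_a=I_b=I$ everywhere, and $\sum_lI(\sigma^lt^n)=0$ for all $n$.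

**Step 7: first moments.** Let $\phi_n=\sum_l l\,I(\sigma^lt^n)\in\mathbb F_2$. By (12), $I(\sigma^lt^{-n})=I(\sigma^{-l}t^n)$, and signs do not matter mod 2. So
$$\phi_{-n}=\phi_n,\qquad \phi_0=\sum_{l>0}l\,\bigl(I(\sigma^l)+I(\sigma^{-l})\bigr)=0.\tag{15}$$
Over $\mathbb F_2$, $\sum_ll(\mu_l+\mu_{l+1})=\sum_l(l+(l-1))\mu_l=\sum_l\mu_l=\ell_m$. So (13) yields
$$\ell_m=\phi_{-m}+\sum_l(l-\delta)I(\sigma^lt^{j-m})=\phi_{-m}+\phi_{j-m}=\phi_m+\phi_{m-j},$$
where the $\delta$-term dropped out because the row sums vanish. With (10) we obtain, for $i\neq0$,
$$\lambda_i(P)+\lambda_i(P')=\ell_i+\ell_{i+j}=\phi_{i-j}+\phi_{i+j}.\tag{16}$$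

## 10. The sum over odd indices, and the proof of Theorem 1

Formula (16) shows where the first attempt stops. Take $j=1$: then $\lambda_1$ changes by $\phi_0+\phi_2=\phi_2$, and nothing in (15) makes $\phi_2$ vanish. (This says that the relations do not force $\lambda_1$ to be constant; we do not claim that such a $T$ exists.) But with $j=1$ and $\phi_{\pm2}$ the only non-zero values, $\lambda_3$ changes by $\phi_2+\phi_4=\phi_2$ as well, so $\lambda_1+\lambda_3$ is unchanged. This suggests summing over $i$. Summing over all $i>0$ is not good enough. For $j>0$,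
$$\sum_{i>0}(\phi_{i-j}+\phi_{i+j})=\sum_{-j<m\le j}\phi_m=\phi_j,$$
since $\pm m$ cancel in pairs and $\phi_0=0$. Restricting to odd $i$ removes the end term $m=j$ by parity. So put
$$\Omega(P)=\sum_{i>0,\ i\text{ odd}}\lambda_i(P)\in\mathbb F_2,$$
for $P$ as in Lemma 5.1; the sum is finite. By Lemma 6.1, $\Omega$ is invariant under ambient isotopy, and by Proposition 6.2,
$$\Omega(\Sigma')=\Omega(\Sigma)+1.\tag{17}$$

**Proposition 10.1.** Let $T\subset X$ be an embedded closed connected oriented surface of genus $g+1$ with $[T]=[\Sigma]\in H_2(X;\mathbb Z)$. If $P,P'$ are connected genus-$g$ destabilizations of $T$, then $\Omega(P)=\Omega(P')$.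

**Proof.** If $\tau\circ(\iota_T)_*=0$, this is Proposition 7.1. Otherwise, by (16), $\Omega(P)+\Omega(P')=\sum_{i>0\text{ odd}}(\phi_{i-j}+\phi_{i+j})$, which is symmetric under $j\mapsto-j$; take $j>0$. Substituting $m=i\mp j$, it equals
$$\sum_{\substack{m>-j\\ m\equiv j+1\,(2)}}\phi_m+\sum_{\substack{m>j\\ m\equiv j+1\,(2)}}\phi_m=\sum_{\substack{|m|<j\\ m\equiv j+1\,(2)}}\phi_m,\tag{18}$$
since $m=j$ is excluded by parity. The terms $\pm m$, $m\ne0$, cancel in pairs because $\phi_{-m}=\phi_m$, and a possible term $m=0$ is $\phi_0=0$. $\square$

**Proof of Theorem 1.** Suppose $d_{\rm st}(\Sigma,\Sigma')\le1$. Then there is a sequence from $\Sigma$ to $\Sigma'$ by stabilizations, destabilizations and ambient isotopies through connected oriented surfaces of genus $\le g+1$.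

*Homology classes.* Transport the orientation of $\Sigma$ along the sequence. (Orientations of connected surfaces related by a (de)stabilization agree on the connected common part up to a global sign.) As in Section 7, the tube is a 3-chain bounding the difference, so all surfaces represent $[\Sigma]$. At the end we get the given orientation of $\Sigma'$, since $[\Sigma']=[\Sigma]\ne-[\Sigma]$ (apply $r_*$).

*Genera.* By Lemma 5.1 no surface in the sequence has genus $<g$. So all genera are $g$ or $g+1$, and every move changing the genus is $g\to g+1$ or $g+1\to g$. Each genus-$(g+1)$ surface $T$ in the sequence arises from a genus-$g$ surface by a stabilization and isotopies, so it has a connected genus-$g$ destabilization $P$. Put $\Omega(T):=\Omega(P)$; by Proposition 10.1 this does not depend on $P$.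

*Constancy.* If $\Phi_\rho$ is an ambient isotopy, $\Phi_1(P)$ is a destabilization of $\Phi_1(T)$, so $\Omega(T)$ is isotopy invariant by Lemma 6.1. A stabilization or destabilization preserves $\Omega$ by definition. Hence $\Omega(\Sigma)=\Omega(\Sigma')$, contradicting (17). So $d_{\rm st}(\Sigma,\Sigma')\ge2$.

By (4) and (1), $2\le d_{\rm st}(\Sigma,\Sigma')\le d_{\rm sing}(\Sigma,\Sigma')+1\le2$. Hence $d_{\rm st}=2$, $d_{\rm sing}=1$, and $d_{\rm st}=d_{\rm sing}+1$. With $a=x_1^3$ this proves the conjecture. $\square$

## 11. $2^g$ surfaces: the same argument over $\mathbb Z^g$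

We prove Theorem 2 by running the construction $g$ times in disjoint parts of $S$.

**Step 1: construction.** Let $Q_1,\dots,Q_g\subset S$ be disjoint one-holed tori, $Q_k$ containing $x_k,y_k$ up to free homotopy, and let $a_k=x_k^3$. Perform the construction of Section 3 for each $k$ inside $Q_k$: points $x^k_\pm,y_\pm^k$ and arcs $\alpha_k,\beta_k,\alpha_k',\beta_k'$ in $Q_k$, with $\alpha_k'\alpha_k^{-1}$ and $\beta_k'\beta_k^{-1}$ representing $a_k$. This gives a self-plumbing with $2g$ double points, $2g$ two-handles along disjoint curves, and framed Whitney discs $W_k^0,W_k^1$. For $k\ne l$ the discs $W^\epsilon_k,W^{\epsilon'}_l$ are disjoint, because their collars lie over $Q_k,Q_l$. For $\epsilon\in\{0,1\}^g$ let $\Sigma_\epsilon$ be the result of the Whitney moves along $W_1^{\epsilon_1},\dots,W_g^{\epsilon_g}$. Changing one $\epsilon_k$ is one reverse Whitney move followed by one Whitney move, with at most two double points at any time. Doing this one coordinate at a time gives $d_{\rm sing}(\Sigma_\epsilon,\Sigma_{\epsilon'})\le1$ for all $\epsilon,\epsilon'$. All $\Sigma_\epsilon$ are regularly homotopic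 to $f$ and have normal Euler number $0$.

**Step 2: homotopy type.** As in Section 4, one pair of 2-cells at a time, $X\simeq S\cup\bigcup_k(S^1\times S^1)$ with the $k$-th torus glued along $a_k$. This is a graph of aspherical spaces with $\pi_1$-injective edge maps, so $X$ is aspherical, and
$$\Gamma=\langle A,h_1,\dots,h_g\mid[a_k,h_k],\ k=1,\dots,g\rangle$$
is the fundamental group of a graph of groups with one vertex group $A$ and $g$ loops. It acts without inversions on the Bass–Serre tree ${\rm Tr}$, with vertex stabilizers the conjugates of $A$ and edge stabilizers the conjugates of the $\langle a_k\rangle$. There is $r:X\to S$ with $rf\simeq{\rm id}$, $r|_A={\rm id}$, $r(h_k)=1$. Each $a_k$ satisfies (A2) by the divisibility argument of Section 1, so Lemma 3.1 holds for powers of every $a_k$.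

**Step 3: the cover.** Let $\tau:\Gamma\to\mathbb Z^g$, $\tau(A)=0$, $\tau(h_k)=\mathbf e_k$, the $k$-th unit vector. Let $X_\infty$ be the corresponding cover, with deck transformations $t^{\mathbf v}$, $\mathbf v\in\mathbb Z^g$, and generators chosen so that $\tilde f(x_+^k)=t^{\mathbf e_k}\tilde f(y_+^k)$. Let $\Lambda=\mathbb F_2[\mathbb Z^g]$. The boundary map of the pair formed by $X_\infty$ and the translates of $\tilde f(S)$ in the homotopy model is, up to units,
$$\Lambda^g\to\Lambda\otimes H_1(S;\mathbb F_2),\qquad(n_k)\mapsto\sum_kn_k(t^{\mathbf e_k}+1)[a_k].$$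
It is injective: the $[a_k]=[x_k]$ are independent in $H_1(S;\mathbb F_2)$, so every $n_k(t^{\mathbf e_k}+1)$ would vanish, and $\Lambda$ is a domain. As in (F3), $H_2(X_\infty;\mathbb F_2)$ has basis $\{t^{\mathbf v}[S_0]\}$, where $[S_0]=\tilde f_*[S]$. As in (F4), the pairing vanishes, since $t^{\mathbf v}[S_0]$ is represented by lifts of an embedded $\Sigma_\epsilon$ with self-intersection $0$. (F5) is unchanged. For each $k$ put $s_k=[y_k]$, and fix a cycle $s_{k,\partial}\subset\partial X_\infty$ homologous to $\tilde f_*s_k$.

**Step 4: Lemma 5.1.** Its proof used only that $r\iota$ has degree $1$, that $X$ is aspherical, that vertex stabilizers are the conjugates of $A$ with $r|_A={\rm id}$, and that an element fixing an edge is conjugate to some $a^n$, to which Lemma 3.1 applies. Now such an element is conjugate to some $a_k^n$, and Lemma 3.1 applies by Step 2. So the lemma holds, and every $P$ as in it has a unique lift $P_0$ with $[P_0]=[S_0]$.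

**Step 5: invariants.** For $C$ with $\partial C=\gamma_0+s_{k,\partial}$, $\gamma_0\subset P_0$ of class $\tilde f_*s_k$, put
$$\Omega_k(P)=\sum_{\mathbf v:\ v_k>0\text{ odd}}C\cdot t^{\mathbf v}P_0 .$$
All indices have $\mathbf v\ne0$, the sum is finite, and well-definedness and isotopy invariance are proved as in Section 6.

Consider the homotopy changing $\epsilon_l$. The only coincidences $\tilde f_\rho(p)=t^{\mathbf v}\tilde f_\rho(q)$ with $\mathbf v\ne0$ have $\mathbf v=\pm\mathbf e_l$, with $\mathbf v=\mathbf e_l$ exactly for $p=x_\pm^l$. (The other Whitney moves take place away from $x_\pm^l,y^l_\pm$, so the relation $\tilde f_\rho(x^l_+)=t^{\mathbf e_l}\tilde f_\rho(y^l_+)$ persists.) The proof of (7) applies for every $\mathbf v\neq0$. If $k\ne l$, then $\pm\mathbf e_l$ has $k$-th coordinate $0$, so $\Omega_k$ is unchanged. If $k=l$, only $\mathbf v=\mathbf e_k$ counts, and $\Omega_k$ changes by $s_k\cdot[a_k]=3\,[y_k]\cdot[x_k]=1\in\mathbb F_2$. Hence $\Omega_k(\Sigma_\epsilon)=\epsilon_k+\text{const}$.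

**Step 6: $\Omega_k(P)=\Omega_k(P')$ for two destabilizations of $T$.** Let $T,P,P'$ be as in Section 7. If $\tau(\iota_T)_*=0\in\mathbb Z^g$, the proof of Proposition 7.1 applies with $t^i$ replaced by $t^{\mathbf v}$, $\mathbf v\ne0$. (Lemma 2.1 was stated for any deck group.)

Let $\tau(\iota_T)_*\neq0$. In Section 8, (8) now reads $0\ne\tau(g_0)\in\mathbb Z^g$. Elements fixing a vertex have $\tau=0$, so $g_0$ and $g_0p$ are hyperbolic. In Claims 1 and 2 the element fixing an edge is conjugate to some $a_i^n$, and Lemma 3.1 applies. The rest of Section 8 concerns only the tree and the surface. So we may normalize as before.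

Section 9, with $s=s_k$, $\xi(x)=s_k\cdot[x]$ and $\mathbf j=\pm\tau(g_0)\in\mathbb Z^g\setminus0$, uses the cover $M$ with deck group $\mathbb Z\times\mathbb Z^g$ generated by $\sigma$ and the $t^{\mathbf v}$, and $\nu=\sigma^\delta t^{\mathbf j}$. Formulas (10)–(13) hold with $i,m,j$ replaced by vectors. With $E_a(\mathbf v)=\sum_lI_a(\sigma^lt^{\mathbf v})$ and similarly $E_b$, summing (13) gives $E_a(\mathbf v)=E_b(\mathbf v+\mathbf j)$, with $E_a=E_b$ away from $0$. Iterating along $\mathbf v+\mathbb Z\mathbf j$ as in Step 6 of Section 9 (the cases $\mathbf v\notin\mathbb Z\mathbf j$, $E_a(0)$ and $E_b(0)$), we get $E_a=E_b=0$, then $I_a(1)=I_b(1)=0$ by (12). With $\phi_{\mathbf v}=\sum_ll\,I(\sigma^lt^{\mathbf v})$ we get $\phi_{-\mathbf v}=\phi_{\mathbf v}$, $\phi_0=0$, $\ell_{\mathbf v}=\phi_{\mathbf v}+\phi_{\mathbf v-\mathbf j}$, and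
$$C\cdot t^{\mathbf v}(P_0+P'_0)=\ell_{\mathbf v}+\ell_{\mathbf v+\mathbf j}=\phi_{\mathbf v-\mathbf j}+\phi_{\mathbf v+\mathbf j}\qquad(\mathbf v\ne0).$$

To reduce to one variable, put $F_n=\sum_{\mathbf v:\,v_k=n}\phi_{\mathbf v}$, a finite sum. Then $F_{-n}=F_n$, and $F_0=\phi_0=0$, because the other terms cancel in pairs $\pm\mathbf v$. Summing over all $\mathbf v$ with $v_k>0$ odd,
$$\Omega_k(P)+\Omega_k(P')=\sum_{n>0\text{ odd}}(F_{n-j_k}+F_{n+j_k}).$$
If $j_k=0$, every term is $2F_n=0$. If $j_k\ne0$, the computation (18) with $F$ for $\phi$ and $j_k$ for $j$ gives $0$.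

**Step 7: conclusion.** As in the proof of Theorem 1, every $\Omega_k$ is constant along any sequence of surfaces of genus $\le g+1$ starting at some $\Sigma_\epsilon$. If $\epsilon\ne\epsilon'$, they differ in some coordinate $k$, and $\Omega_k(\Sigma_\epsilon)\neq\Omega_k(\Sigma_{\epsilon'})$. So $d_{\rm st}(\Sigma_\epsilon,\Sigma_{\epsilon'})\ge2$. Together with $d_{\rm sing}\le1$ and (1), we get $d_{\rm sing}=1$ and $d_{\rm st}=2$ for all pairs $\epsilon\ne\epsilon'$. In particular the $2^g$ surfaces are pairwise distinct. $\square$
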